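# Singular equivalences and homotopy categories of acyclic complexes of injectives

## 1. Singularity categories and acyclic complexes of injective modules

Let $k$ be a field. All algebras are associative and unital, and modules are left modules unless we say otherwise. For a finite dimensional $k$-algebra $A$ we write $A\text{-Mod}$ for all modules, $A\text{-mod}$ for the finitely generated ones, $A\text{-proj}$ for the finitely generated projective ones, $A\text{-Inj}$ for all injective ones, finitely generated or not. Let $J=\operatorname{rad}A$. It is nilpotent and $A/J$ is semisimple.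

The socle of a module $M$ is $\operatorname{soc}M=\{m\in M: Jm=0\}$, its largest semisimple submodule. If $M\ne0$ and $J^iM\neq 0=J^{i+1}M$, then $0\ne J^iM\subset\operatorname{soc}M$. So every nonzero module has nonzero socle and socles are essential submodules. Hence an injective module is an injective envelope of its socle, and injective modules with isomorphic socles are isomorphic. Since $A$ is noetherian, direct sums of injectives are injective.

**Definition (singularity category).** $\mathbf D_{\rm sg}(A)=\mathbf D^b(A\text{-mod})/\mathbf K^b(A\text{-proj})$, a Verdier quotient. Algebras $A_1,A_2$ are *singularly equivalent* if there is a triangle equivalence $\mathbf D_{\rm sg}(A_1)\simeq\mathbf D_{\rm sg}(A_2)$, and *$k$-linearly* singularly equivalent if it can be chosen $k$-linear.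

For example, if $A$ is semisimple, every object of $\mathbf D^b(A\text{-mod})$ is a bounded complex of projectives, so $\mathbf D_{\rm sg}(A)=0$. For $A=k[\varepsilon]/(\varepsilon^2)$, the exact sequence $0\to k\to A\to k\to0$ gives a triangle whose middle term vanishes in $\mathbf D_{\rm sg}(A)$, so $k\cong\Sigma k$ there.

**Definition (syzygy, stable Hom).** For $M\in A\text{-mod}$ with projective cover $P\to M$, the syzygy $\Omega M$ is the kernel. $\underline{\operatorname{Hom}}_A(M,N)$ is $\operatorname{Hom}_A(M,N)$ modulo the maps that factor through a projective module.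

For $A=k[\varepsilon]/(\varepsilon^2)$ we have $\Omega k=A\varepsilon\cong k$. A composite $k\to A^r\to k$ is zero, since the first map lands in $\operatorname{soc}A^r=\varepsilon A^r$ and the second kills $\varepsilon A^r$. So $\underline{\operatorname{Hom}}_A(k,k)=k$.

Two elementary facts will be used often. First, $M\cong\Sigma\Omega M$ in $\mathbf D_{\rm sg}(A)$, by the triangle of $0\to\Omega M\to P\to M\to 0$. Second, every object of $\mathbf D_{\rm sg}(A)$ is isomorphic to some $\Sigma^mM$ with $M\in A\text{-mod}$. To see this, replace the object by a bounded above complex $P$ of finitely generated projectives and choose $m$ with $H^i(P)=0$ for $i<-m$. The part of $P$ in degrees $\ge -m+1$ is a subcomplex in $\mathbf K^b(A\text{-proj})$, and the quotient has cohomology only in degree $-m$, so it is isomorphic to $\Sigma^mM$ with $M=\operatorname{coker}(P^{-m-1}\to P^{-m})$.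

**Fact (KV)** (Keller–Vossieck 1987; Beligiannis, Comm. Algebra 28 (2000)). For $M,N\in A\text{-mod}$,
$$\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(M,N)=\operatorname{colim}_l\underline{\operatorname{Hom}}_A(\Omega^lM,\Omega^lN),\tag{1}$$
compatibly with composition. The class of $g:\Omega^lM\to\Omega^lN$ corresponds to $M\cong\Sigma^l\Omega^lM\xrightarrow{\Sigma^lg}\Sigma^l\Omega^lN\cong N$.

**Definition (acyclic complexes of injectives).** $T(A)=\mathbf K_{\rm ac}(A\text{-Inj})$ is the homotopy category of acyclic complexes, in all degrees $n\in\mathbb Z$, of injective $A$-modules. It is triangulated, and its coproducts are termwise direct sums.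

For $A=k[\varepsilon]/(\varepsilon^2)$, which is injective over itself, the complex $\cdots\xrightarrow{\varepsilon}A\xrightarrow{\varepsilon}A\xrightarrow{\varepsilon}\cdots$ is acyclic. It is not zero in $T(A)$: if $1=dh+hd$ with $A$-linear $h$, restrict to socles; $h$ preserves socles and $d$ kills them, so the right side is $0$ there. If $A$ is semisimple, every acyclic complex splits, so $T(A)=0$.

**Definition (compact object).** Let $\mathcal T$ be an additive category with coproducts. An object $C$ is compact if $\operatorname{Hom}(C,-)$ commutes with coproducts; $\mathcal T^c$ is the full subcategory of compact objects. A triangulated category $\mathcal T$ with coproducts is *compactly generated* if there is a set of compact objects $C$ such that $\operatorname{Hom}(C,\Sigma^nY)=0$ for all these $C$ and all $n$ forces $Y=0$.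

In vector spaces over a field $K$, the compact objects are the finite dimensional ones: if $V=K^{(B)}$ is compact, its identity factors through a finite subsum.

**Fact (Kr)** (H. Krause, *The stable derived category of a noetherian scheme*, Compos. Math. 141 (2005)). $T(A)$ is compactly generated, and the inclusion $T(A)\to\mathbf K(A\text{-Inj})$ has a left adjoint $I_\lambda$. Sending $M\in\mathbf D^b(A\text{-mod})$ to $I_\lambda(\mathbf iM)$, where $\mathbf iM$ is an injective resolution, induces a fully faithful triangle functor $C:\mathbf D_{\rm sg}(A)\to T(A)^c$, and every compact object of $T(A)$ is a direct summand of an object in its image.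

So $T(A)$ is a large category whose compact part is $\mathbf D_{\rm sg}(A)$ up to direct summands.

**Definition (natural endomorphism of the identity).** For a category $\mathcal T$, it is a family $\xi_X\in\operatorname{End}(X)$ with $\xi_Yw=w\xi_X$ for all $w:X\to Y$. For example, every central $c\in A$ gives one on $T(A)$, namely multiplication by $c$.

It is known that a triangle equivalence $T(A_1)\simeq T(A_2)$ implies that $A_1$ and $A_2$ are singularly equivalent. The converse is asked in Xiao-Wu Chen and Dong Yang, "Homotopy categories, Leavitt path algebras and Gorenstein projective modules", arXiv:1301.0195 (2013), and is stated there as open in general: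

*If $A_1$ and $A_2$ are singularly equivalent, is there always a triangle equivalence $\mathbf K_{\rm ac}(A_1\text{-Inj})\simeq\mathbf K_{\rm ac}(A_2\text{-Inj})$?*

In plain words: does the compact part determine the whole? The answer is no, and we shall prove the following.

**Theorem 1.** Let $k$ have characteristic $p>0$ with $[k:k^p]\ge p^2$. There are finite dimensional local $k$-algebras $A,A'$ with radical square zero such that $\mathbf D_{\rm sg}(A)\simeq\mathbf D_{\rm sg}(A')$ as $k$-linear triangulated categories, but there is no equivalence of additive categories (hence no triangle equivalence, $k$-linear or not) $\mathbf K_{\rm ac}(A\text{-Inj})\simeq\mathbf K_{\rm ac}(A'\text{-Inj})$.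

An example of such a field is $k=\mathbb F_p(t_1,t_2)$, where $k^p=\mathbb F_p(t_1^p,t_2^p)$ and $[k:k^p]=p^2$.

**Theorem 2.** Let $k$ be any imperfect field. There are commutative local finite dimensional $k$-algebras $A,A'$ with radical square zero which are $k$-linearly singularly equivalent, but there is no $k$-linear equivalence $\mathbf K_{\rm ac}(A\text{-Inj})\simeq\mathbf K_{\rm ac}(A'\text{-Inj})$.

**Theorem 3.** Let $k$ be any field, $A_1$ a finite dimensional $k$-algebra with $J^2=0$ ($J=\operatorname{rad}A_1$) and $A_1/J$ separable over $k$, and $A_2$ any finite dimensional $k$-algebra. If $\mathbf D_{\rm sg}(A_1)\simeq\mathbf D_{\rm sg}(A_2)$ as $k$-linear triangulated categories, then $\mathbf K_{\rm ac}(A_1\text{-Inj})\simeq\mathbf K_{\rm ac}(A_2\text{-Inj})$ as $k$-linear triangulated categories.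

**Corollary 4.** For a field $k$ the following are equivalent: (i) $k$ is perfect; (ii) whenever $A_1$ has radical square zero and $A_2$ is a finite dimensional $k$-algebra $k$-linearly singularly equivalent to $A_1$, there is a $k$-linear triangle equivalence $\mathbf K_{\rm ac}(A_1\text{-Inj})\simeq\mathbf K_{\rm ac}(A_2\text{-Inj})$.

What is not decided here is whether counterexamples exist over perfect fields when neither algebra has radical square zero.

## 2. Minimal complexes, and radicals with one generator

If $\mathbf D_{\rm sg}(A)=0$, then $T(A)^c=0$ by (Kr), so $T(A)=0$: in this case the converse holds trivially. For the first nonzero case we need two lemmas, which serve throughout.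

**Lemma 5.** Every $I\in T(A)$ is isomorphic in $T(A)$ to a complex with $d(\operatorname{soc}I^n)=0$ for all $n$. Such complexes are called *minimal*.

*Proof.* The purpose is to split off a contractible summand that carries the part of the socles not killed by $d$. Let $U^n$ be a complement of $\ker(d|_{\operatorname{soc}I^n})$ in $\operatorname{soc}I^n$ and $E^n\subset I^n$ an injective envelope of $U^n$, so $\operatorname{soc}E^n=U^n$. Then $E^n\cap\ker d=0$, since otherwise it would contain a simple submodule of $U^n\cap\ker d=0$. So $d|_{E^n}$ is injective, $dE^{n}\cong E^{n}$ is injective, and $E^n\cap dE^{n-1}\subset E^n\cap\ker d=0$. Put $W^n=E^n\oplus dE^{n-1}$. This is a subcomplex of injectives, and it is contractible because $d$ maps $E^n$ isomorphically onto $dE^n$.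

As $W^n$ is injective, there is a degreewise retraction $r:I\to W$. If $1_W=d\kappa+\kappa d$, then $d\kappa r+\kappa rd$ is a chain map $I\to W$ which restricts to $1_W$. Hence $I=W\oplus I'$ as complexes, with $I'$ its kernel, and $I\cong I'$ in $T(A)$.

It remains to see that $I'$ is minimal. We have $\operatorname{soc}I^n=U^n\oplus dU^{n-1}\oplus\operatorname{soc}I'^n$. Since $d$ is injective on $U^n$, kills $dU^{n-1}$ and respects the decomposition $W\oplus I'$, we have $\ker(d|_{\operatorname{soc}I^n})=dU^{n-1}\oplus\ker(d|_{\operatorname{soc}I'^n})$. By the choice of $U^n$, therefore, $\operatorname{soc}I^n=U^n\oplus dU^{n-1}\oplus\ker(d|_{\operatorname{soc}I'^n})$. Comparing the two decompositions, $\ker(d|_{\operatorname{soc}I'^n})=\operatorname{soc}I'^n$. $\square$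

Let $T_{\min}\subset T(A)$ be the full subcategory of minimal complexes. It is stable under $\Sigma$ and $T_{\min}\simeq T(A)$; compact objects correspond.

**Lemma 6.** Let $\mathcal D$ be a triangulated category in which every morphism is isomorphic, as an arrow, to one of the form $\begin{pmatrix}1&0\\0&0\end{pmatrix}:X\oplus Y\to X\oplus Z$. Then any additive equivalence $\Theta:\mathcal D\to\mathcal D'$ onto a triangulated category $\mathcal D'$ with a natural isomorphism $\Theta\Sigma\cong\Sigma\Theta$ is a triangle equivalence.

*Proof.* The triangles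
$$X=X\to0\to\Sigma X,\qquad 0\to Z=Z\to0,\qquad Y\to0\to\Sigma Y=\Sigma Y$$
are distinguished in every triangulated category (the last two are, up to a sign that an isomorphism removes, rotations of triangles of the first kind), and so are direct sums of them. A distinguished triangle is determined up to isomorphism by its first morphism. So in $\mathcal D$ every distinguished triangle is isomorphic to a direct sum of these three. $\Theta$, with the isomorphism $\Theta\Sigma\cong\Sigma\Theta$, sends each of the three to a triangle isomorphic to one of the same kind. Hence $\Theta$ preserves distinguished triangles. $\square$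

Now let $K/k$ be a finite field extension, and let $A$ have a central element $\varepsilon$ such that $J=A\varepsilon$ satisfies $J^2=0$, $A/J\cong K$ as $k$-algebras, and $K\to A\varepsilon$, $a\mapsto a\varepsilon$, is bijective. Examples are $K[\varepsilon]/(\varepsilon^2)$ and, for $t\in k\setminus k^p$ and $K=k[x]/(x^p-t)$, the algebra $k[x]/((x^p-t)^2)$ with $\varepsilon=x^p-t$. We compute $T(A)$ by hand.

Let $I$ be injective with socle $S$. Apply $\operatorname{Hom}_A(-,I)$ to $J\subset A$. As $J\cong K$ as a left module, $\operatorname{Hom}_A(J,I)=S$ via $f\mapsto f(\varepsilon)$, so $0\to S\to I\xrightarrow{\varepsilon}S\to0$ is exact. Let $I\in T_{\min}$, $S^n=\operatorname{soc}I^n$, $Z^n=\ker d^n$. Then $S^n\subset Z^n$, so $Z^{n+1}=dI^n$ is a quotient of $I^n/S^n\cong S^n$. It is semisimple, so $Z^{n+1}\subset S^{n+1}$. Thus $Z^n=S^n$ for all $n$, and there are isomorphisms $\varphi^n:S^{n+1}\to S^n$ with $\varphi^n(dm)=\varepsilon m$.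

A chain map $f:I\to I'$ restricts to $g^n:S^n\to S'^n$ with $\varphi'^ng^{n+1}=g^n\varphi^n$; a null-homotopic $f=dh+hd$ restricts to $0$, since $h$ preserves socles and $d$ kills them. So $I\mapsto S^0$ is a functor $T_{\min}\to K\text{-Vect}$.

It is full: given $g^0$, define all $g^n$ by $\varphi'^ng^{n+1}=g^n\varphi^n$ and lift them to $A$-linear $f^n:I^n\to I'^n$ by injectivity. Then $\varphi'^n(df^nm)=\varepsilon f^nm=g^n\varphi^n(dm)=\varphi'^n(f^{n+1}dm)$, so $f$ is a chain map. It is dense: given $V$, take an injective envelope of $V$ in every degree and $d$ the composite $I\xrightarrow{\varepsilon}V\subset I$.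

It is faithful. If $f$ vanishes on socles, then $Jf^n(m)=f^n(Jm)=0$, so $f^n=u^nd$ with $u^n:S^{n+1}\to S'^n$. The equations
$$s^{n+1}+(\varphi'^{n-1})^{-1}s^n\varphi^n=u^n\qquad(s^n:S^n\to S'^{n-1})$$
can be solved starting from $s^0=0$, upwards and downwards, since each determines $s^{n+1}$ from $s^n$ and also $s^n$ from $s^{n+1}$. Extend $s^n$ to an $A$-linear $h^n:I^n\to I'^{n-1}$. Then $\varphi'^{n-1}(dh^nm)=\varepsilon h^nm=h^n\varepsilon m=s^n\varphi^n(dm)$, so $(dh^n+h^{n+1}d)m=u^n(dm)=f^nm$, and $f$ is null-homotopic.

Hence $T(A)\simeq K\text{-Vect}$, and $\varphi^0:S^1\cong S^0$ makes $\Sigma$ isomorphic to the identity. Two such algebras with the same $K$ therefore have $k$-linearly equivalent categories $T$, compatibly with $\Sigma$. Every linear map has the normal form of Lemma 6, so this is a triangle equivalence. The converse holds for such pairs.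

The faithfulness argument ran the recursion for $s^n$ in both directions. With two generators of the radical, only one direction will remain.

## 3. Local algebras with two square-zero generators over a field $K$

**Definition (type $(K)$).** Let $K/k$ be a finite field extension. A finite dimensional $k$-algebra $A$ is *of type $(K)$* if it comes with central elements $\varepsilon,\zeta$ such that $J:=A\varepsilon\oplus A\zeta$ satisfies $J^2=0$, $A/J\cong K$ as $k$-algebras, and the maps $K\to A\varepsilon$, $K\to A\zeta$, $a\mapsto a\varepsilon,\ a\zeta$, are bijective.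

Then $J$ is nilpotent with $A/J$ a field, so $A$ is local with radical $J$. An element outside $J$ is a unit and does not annihilate $J$, so $\operatorname{soc}A=J$. As $\varepsilon,\zeta$ are central, $J\cong K\oplus K$ as a symmetric $K$-$K$-bimodule (left and right action agree).

**Example (a).** $A'=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$. It is a $K$-algebra.

**Example (b).** Let $\operatorname{char}k=p$ and $[k:k^p]\ge p^2$. Choose $t_1\notin k^p$ and $t_2\notin k^p(t_1)$, which is possible because $[k^p(t_1):k^p]=p$; then $[k^p(t_1,t_2):k^p]=p^2$. Let $K=k[x,y]/(x^p-t_1,y^p-t_2)$. It is a field: it has dimension $p^2$ and maps onto $k(t_1^{1/p},t_2^{1/p})$, which Frobenius identifies with $k^p(t_1,t_2)$, carrying $k$ to $k^p$; so the target also has degree $p^2$ over $k$. The derivations $\partial_x,\partial_y$ of $k[x,y]$ kill $x^p-t_1$ and $y^p-t_2$, so they act on $K$. Let $A=K\oplus\varepsilon K\oplus\zeta K$ with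
$$(a+v)(b+w)=ab+\varepsilon\,\partial_y(a)\partial_x(b)+aw+vb,\qquad a,b\in K,\ v,w\in\varepsilon K\oplus\zeta K.$$
Put $c(a,b)=\partial_y(a)\partial_x(b)$. Comparing $(ab)d$ with $a(bd)$, associativity amounts to $a\,c(b,d)-c(ab,d)+c(a,bd)-c(a,b)d=0$, that is,
$$a\,\partial_yb\,\partial_xd-(a\,\partial_yb+b\,\partial_ya)\partial_xd+\partial_ya\,(b\,\partial_xd+d\,\partial_xb)-\partial_ya\,\partial_xb\,d=0,$$
which is true. Since $c$ is $k$-bilinear and vanishes if one argument lies in $k$, $1$ is a unit and $k$ is central. So $A$ is a $k$-algebra of type $(K)$. From $c(y,x)=1$ and $c(x,y)=0$ we get, in $A$,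
$$yx-xy=\varepsilon.$$

**Example (c).** Let $\operatorname{char}k=p$, $t\in k\setminus k^p$, $K=k[x]/(x^p-t)$, $R=k[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$ and $A=R[x]/(x^p-t-\varepsilon)$. It is commutative and free over $R$ with basis $1,x,\dots,x^{p-1}$. So $A\varepsilon$ has $k$-basis $\varepsilon x^i$ ($0\le i<p$), likewise $A\zeta$, and $A/(A\varepsilon\oplus A\zeta)=K$. It is of type $(K)$, and $x^p=t+\varepsilon$ in $A$.

In Sections 4 to 8, $A$ is of type $(K)$ and $T=T(A)$.

## 4. Socles of minimal complexes

**Step 1: injectives.** The purpose is to describe an injective module through its socle. Let $I$ be injective and $S=\operatorname{soc}I$, a $K$-space. Apply $\operatorname{Hom}_A(-,I)$ to $J\subset A$. Since $J\cong K\oplus K$ with generators $\varepsilon,\zeta$, the map $f\mapsto(f(\varepsilon),f(\zeta))$ identifies $\operatorname{Hom}_A(J,I)$ with $S\oplus S$. So we get an exact sequence of $A$-modules, natural in $I$: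
$$0\to S\to I\xrightarrow{(\varepsilon,\zeta)}S\oplus S\to0.\tag{2}$$

**Step 2: minimal complexes.** The purpose is to encode the differential in the socles. Let $I\in T_{\min}$, $S^n=\operatorname{soc}I^n$, $Z^n=\ker d^n$. Then $S^n\subset Z^n$, and $Z^{n+1}=dI^n$ is a quotient of $I^n/S^n$, which is semisimple by (2). So $Z^{n+1}\subset S^{n+1}$, whence $Z^n=S^n$ for all $n$. Thus $d$ induces $I^n/S^n\cong S^{n+1}$, and with (2) we get $K$-isomorphisms
$$\varphi^n=(\varphi^n_1,\varphi^n_2):S^{n+1}\to S^n\oplus S^n,\qquad\varphi^n(dm)=(\varepsilon m,\zeta m)\quad(m\in I^n).\tag{3}$$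

**Definition (the category $\mathcal M$).** Objects are families $(S^n,\varphi^n)_{n\in\mathbb Z}$ of $K$-spaces with $K$-isomorphisms $\varphi^n:S^{n+1}\to S^n\oplus S^n$; morphisms are families of $K$-linear maps commuting with the $\varphi^n$. Put $\Sigma_{\mathcal M}(S^n,\varphi^n)=(S^{n+1},-\varphi^{n+1})$.

The category $\mathcal M$ is $K$-linear and depends only on $K$. In a nonzero object every $S^n$ is infinite dimensional: if $\dim S^n<\infty$, then $\dim S^{n-j}=2^{-j}\dim S^n$ would be an integer for all $j\ge0$. A concrete object: let $S^n=F$ be the space with basis $\delta_\omega$, $\omega$ running over the sequences of letters $1,2$ that are eventually constant equal to $1$, and let $\varphi^n$ be the inverse of $F\oplus F\to F$, $(\delta_\omega,0)\mapsto\delta_{1\omega}$, $(0,\delta_\omega)\mapsto\delta_{2\omega}$.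

**Proposition 7.** Restriction to socles defines a $k$-linear functor $H:T_{\min}\to\mathcal M$ with $H\Sigma=\Sigma_{\mathcal M}H$, which is full and dense. Let $\mathcal I=\operatorname{Ker}H$.

(1) The elements of $\mathcal I(I,I')$ are exactly the classes of chain maps $f^n=u^nd^n$ with arbitrary $K$-linear $u^n:S^{n+1}\to S'^n$. In particular $\mathcal I^2=0$.

(2) Such an $f$ is null-homotopic if and only if there are $K$-linear $s^n:S^n\to S'^{n-1}$ ($n\in\mathbb Z$) with
$$u^n=s^{n+1}+(\varphi'^{n-1})^{-1}(s^n\oplus s^n)\varphi^n\quad\text{for all }n.\tag{4}$$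

(3) Any family of $A$-linear maps $f^n:I^n\to I'^n$ whose restrictions to socles form a morphism of $\mathcal M$ is a chain map.

*Proof.* *$H$ is well defined.* A chain map $f$ preserves socles. If $g^n$ are its restrictions, then $\varphi'^n(g^{n+1}dm)=\varphi'^n(df^nm)=(\varepsilon f^nm,\zeta f^nm)=(g^n\oplus g^n)\varphi^n(dm)$, so $g$ is a morphism in $\mathcal M$. If $f=dh+hd$, then $f$ vanishes on socles, since $h(S^n)\subset S'^{n-1}$ and $d$ kills socles. The formula for $\Sigma$ holds since $d_{\Sigma I}=-d$.

*(3).* Let $g^n=f^n|_{S^n}$ and $m\in I^n$. Then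
$$\varphi'^n(df^nm)=(f^n\varepsilon m,f^n\zeta m)=(g^n\oplus g^n)\varphi^n(dm)=\varphi'^n(g^{n+1}dm)=\varphi'^n(f^{n+1}dm),$$
and $\varphi'^n$ is injective, so $df^n=f^{n+1}d$.

*Fullness.* Lift each $g^n$ to $I^n\to I'^n$ by injectivity of $I'^n$ and use (3).

*Density.* Given $(S^n,\varphi^n)$, let $I^n$ be an injective envelope of $S^n$ and $d^n$ the composite $I^n\xrightarrow{(\varepsilon,\zeta)}S^n\oplus S^n\xrightarrow{(\varphi^n)^{-1}}S^{n+1}\subset I^{n+1}$. By (2), $\ker d^n=S^n=\operatorname{im}d^{n-1}$, so this is a minimal acyclic complex, and its isomorphisms (3) are the given $\varphi^n$.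

*(1).* If $f^n|_{S^n}=0$, then $Jf^n(m)=f^n(Jm)=0$, because $Jm\subset S^n$. So $f^n$ induces a map $I^n/S^n\cong S^{n+1}\to S'^n$, that is, $f^n=u^nd$. Conversely, every family $u^nd$ is a chain map, as $d(u^nd)=0$ and $(u^{n+1}d)d=0$, and it vanishes on socles. A product of two such maps is zero, since the first lands in socles and the second kills socles.

*(2).* Let $h^n:I^n\to I'^{n-1}$ be any $A$-linear maps and $s^n=h^n|_{S^n}$. For $m\in I^n$, $\varphi'^{n-1}(dh^nm)=(h^n\varepsilon m,h^n\zeta m)=(s^n\oplus s^n)\varphi^n(dm)$. Hence
$$(dh^n+h^{n+1}d)(m)=(\varphi'^{n-1})^{-1}(s^n\oplus s^n)\varphi^n(dm)+s^{n+1}(dm).$$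
If $f=dh+hd$, this is (4), as $d:I^n\to S^{n+1}$ is onto. Conversely, given $s^n$ with (4), extend them to $A$-linear $h^n$ by injectivity; then $f=dh+hd$. $\square$

## 5. Compact objects, and the singular equivalence

**Step 1: maps out of $C(M)$.** The purpose is to compute in $T$ with the functor $C$ of (Kr). For a bounded complex $M$ of finitely generated modules and $I\in T$,
$$\operatorname{Hom}_T(C(M),I)=\operatorname{Hom}_{\mathbf K(A\text{-Inj})}(\mathbf iM,I)=\operatorname{Hom}_{\mathbf K(A\text{-Mod})}(M,I).\tag{5}$$
The first equality is adjunction. For the second, the cone $N$ of $M\to\mathbf iM$ is acyclic and bounded below, and we show that every chain map $f:N\to I$ is null-homotopic; applied to $N$ and its shifts this gives the claim. Start with $h^i=0$ for small $i$. Suppose $h^i:N^i\to I^{i-1}$ ($i\le n$) satisfy $f^i=dh^i+h^{i+1}d$ for $i<n$. Then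
$$(f^n-dh^n)d=d(f^{n-1}-h^nd)=d\,dh^{n-1}=0,$$
so $f^n-dh^n$ vanishes on $\operatorname{im}d^{n-1}=\ker d^n$. By injectivity of $I^n$ it equals $h^{n+1}d$ for some $h^{n+1}:N^{n+1}\to I^n$.

**Step 2: the objects $C_n$.** The purpose is to find objects that represent the functors $S^n$. Let $C_n\in T_{\min}$ be isomorphic in $T$ to $C(\Sigma^{-n}K)$. By (5), for minimal $I$,
$$\operatorname{Hom}_T(C_n,I)=\{w\in\operatorname{soc}I^n:dw=0\}/d(\operatorname{soc}I^{n-1})=S^n(I),$$
naturally in $I\in T_{\min}$. By Yoneda the isomorphism has the form
$$\operatorname{Hom}_T(C_n,I)\cong S^n(I),\qquad w\mapsto S^n(w)(\iota_n),\tag{6}$$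
with $\iota_n\in S^n(C_n)$ corresponding to $1_{C_n}$; here $S^n(w)$ is the restriction of $w$ to socles in degree $n$. Since $S^n(w)$ depends only on $H(w)$, we get $\mathcal I(C_n,-)=0$.

**Step 3: all compact objects.** The purpose is to reduce to the $C_n$. Every object of $\mathbf D_{\rm sg}(A)$ is isomorphic to some $\Sigma^mM$, hence to $\Sigma^{m+1}\Omega M$, and $\Omega M\subset JP$ ($P$ a projective cover of $M$) is semisimple because $J^2=0$. So every object is isomorphic to some $\Sigma^mK^r$. Moreover $\Omega K=J\cong K^2$, so $K\cong\Sigma K^2$, $\Sigma^mK^r\cong\Sigma^{m+1}K^{2r}$ and $C_{n+1}\cong C_n\oplus C_n$. By (Kr) every compact object of $T$ is a direct summand of some $C_n^r$. As $\mathcal I$ is an ideal and $H$ is full,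
$$\mathcal I(C,-)=0\text{ for all compact }C\in T_{\min},\qquad H\text{ is fully faithful on compact objects.}\tag{7}$$

**Step 4: morphisms.** The purpose is to compute endomorphism rings and their centers. For finitely generated semisimple $M,N$ we have $\underline{\operatorname{Hom}}_A(M,N)=\operatorname{Hom}_K(M,N)$: in $M\to P\to N$ with $P$ projective (hence free), the first map lands in $\operatorname{soc}P=JP$ and the second kills $JP$. A map $g:K^a\to K^b$ lifts to $A^a\to A^b$, a right multiplication by a matrix over $A$, and induces $J\otimes_Kg$ on syzygies $J^a\to J^b$. So by (1)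
$$\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(K^a,K^b)=\operatorname{colim}_l\operatorname{Hom}_K(J^{\otimes l}\otimes_KK^a,J^{\otimes l}\otimes_KK^b).\tag{8}$$
In particular $\operatorname{End}_T(C_n)\cong\operatorname{End}_{\mathbf D_{\rm sg}(A)}(K)$ is a union of matrix rings $M_{2^l}(K)$ along the maps $g\mapsto J\otimes_Kg$. Since $J$ is a symmetric bimodule, these are unital injective $K$-algebra homomorphisms; up to choice of bases they are $g\mapsto g\oplus g$. A central element lies in some $M_{2^l}(K)$, is central there, hence is a scalar; conversely scalars are central. So the center of $\operatorname{End}_T(C_n)$ is the field $K$ of scalars; in particular $C_n\ne0$.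

**Proposition 8.** If $A,A'$ are both of type $(K)$, then $\mathbf D_{\rm sg}(A)\simeq\mathbf D_{\rm sg}(A')$ as $k$-linear triangulated categories.

*Proof.* We embed both in $\mathcal M$ with the same image. The composite
$$Q_A:\mathbf D_{\rm sg}(A)\xrightarrow{C}T^c\simeq T^c_{\min}\xrightarrow{H}\mathcal M$$
is $k$-linear, fully faithful by (7), and $Q_A\Sigma\cong\Sigma_{\mathcal M}Q_A$ naturally. By Step 3 its essential image consists of the objects isomorphic to some $H(C_n)^r$. Now $(H(C_n),\iota_n)$ corepresents the functor $(S,\varphi)\mapsto S^n$ on $\mathcal M$. Indeed, every object is some $H(I)$ up to isomorphism, by density. We have $\operatorname{Hom}_{\mathcal M}(H(C_n),H(I))=\operatorname{Hom}_T(C_n,I)\cong S^n(I)$, by fullness, $\mathcal I(C_n,-)=0$ and (6). This is natural on $\mathcal M$, since morphisms of $\mathcal M$ lift by fullness. A corepresenting object is unique up to isomorphism, so the isomorphism class of $H(C_n)$, and with it the essential image of $Q_A$, does not depend on $A$. Hence $\Theta=Q_{A'}^{-1}Q_A$ is a $k$-linear equivalence with a natural isomorphism $\Theta\Sigma\cong\Sigma\Theta$.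

For the triangles we check the hypothesis of Lemma 6 for $\mathbf D_{\rm sg}(A)$. Given a morphism $f$, since $\Sigma^mK^r\cong\Sigma^{m+1}K^{2r}$ we may take its source and target of the form $\Sigma^mK^a$, $\Sigma^mK^b$ with the same $m$. By (8) and (KV), $f$ is then isomorphic as an arrow to $\Sigma^{m+l}g$, where $g$ is a $K$-linear map of finite dimensional $K$-spaces, regarded as semisimple $A$-modules. By linear algebra, $g$ is isomorphic to some $\begin{pmatrix}1&0\\0&0\end{pmatrix}$. So Lemma 6 applies. $\square$

## 6. The kernel of the socle functor is not zero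

Let $A,A'$ be of type $(K)$, with socle functors $H:T_{\min}\to\mathcal M$ and $H':T'_{\min}\to\mathcal M$. The natural way to prove $T\simeq T'$ is to lift the identity of $\mathcal M$. On objects this succeeds: $H$ and $H'$ are dense, and they reflect isomorphisms (if $H(f)$ is invertible, lift its inverse to $g$; then $gf-1$ and $fg-1$ lie in the square-zero ideal $\mathcal I$, so $gf$ and $fg$ are invertible). On compact objects it succeeds by (7). For general morphisms, $H(w)$ lifts to $T'$ only up to $\mathcal I'$, and the lifts would have to be compatible with composition. If $\mathcal I$ and $\mathcal I'$ were zero there would be nothing to choose. This is what happened with one generator. So we must examine $\mathcal I$.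

A distinguished element of $\mathcal I$ is at hand. Multiplication by the central element $\varepsilon$ is a natural endomorphism of $\mathrm{id}_T$. On $I\in T_{\min}$ it kills socles, so $\varepsilon_I\in\mathcal I(I,I)$, and by (3) it equals $u^nd$ with $u^n=\varphi^n_1$. By (4), $\varepsilon_I=0$ if and only if
$$\varphi^n_1=s^{n+1}+(\varphi^{n-1})^{-1}(s^n\oplus s^n)\varphi^n$$
is solvable. Now $s^n$ determines $s^{n+1}$, but an arbitrary $s^{n+1}$ need not come from any $s^n$, because the second term has the diagonal form $s^n\oplus s^n$. There is no way to choose a starting point $s^0$ and go down. We show that this is a real obstruction.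

We use objects of the following shape. Let $\Omega_0$ be a set of sequences in $\{1,2\}^{\mathbb N}$, closed under adding a letter in front and under deleting the first letter, and $F$ the $K$-space with basis $\{\delta_\omega\}_{\omega\in\Omega_0}$. For a finite word $w$ let $w\cdot:F\to F$ be the linear map $\delta_\omega\mapsto\delta_{w\omega}$. Let $\psi=(\psi_1,\psi_2):F\to F\oplus F$ be the inverse of the bijection $(a,b)\mapsto1\cdot a+2\cdot b$, and put $\varphi=(\psi_1+\psi_2,\psi_2)$, again an isomorphism. By density there is $X\in T_{\min}$ with $H(X)=(S^n=F,\varphi^n=\varphi)_n$. Here $\varphi=M\psi$ with $M=\begin{pmatrix}1&1\\0&1\end{pmatrix}$, a constant scalar matrix that commutes with $s^n\oplus s^n$, so $\varphi^{-1}(s^n\oplus s^n)\varphi=\psi^{-1}(s^n\oplus s^n)\psi$. Evaluating at $\delta_{i\omega}$ ($i=1,2$), where $\varphi_1(\delta_{i\omega})=\delta_\omega$, we see that $\varepsilon_X=0$ if and only if there are $s^n\in\operatorname{End}_K(F)$ with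
$$s^{n+1}(\delta_{i\omega})=\delta_\omega-i\cdot s^n(\delta_\omega)\qquad(n\in\mathbb Z,\ i\omega\in\Omega_0).\tag{9}$$

A first choice for $\Omega_0$ is the set of sequences that are eventually constant equal to $1$. It does not work: for it, (9) has a solution and $\varepsilon_X=0$. Let $e=111\cdots$, so $1\cdot\delta_e=\delta_e$. Put $s^n(\delta_e)=0$ for $n$ even and $s^n(\delta_e)=\delta_e$ for $n$ odd; then $s^{n+1}(\delta_e)=\delta_e-1\cdot s^n(\delta_e)$ for all $n$. Every other $\omega$ is $i\omega'$ with fewer letters before the constant tail, so (9) defines $s^{n}(\delta_\omega)$ for all $n$ by induction on that number. The reason for the failure is that deleting a letter of $e$ gives $e$ again, so the terms produced by the recursion can cancel. A sequence whose deletions are all different avoids this.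

**Lemma 9.** There is $X\in T_{\min}$ such that $\varepsilon_X\neq0$ in $\operatorname{End}_T(X)$.

*Proof.* Let $\Omega_0$ be the set of sequences that are eventually alternating, $\cdots1212\cdots$, and let $X$ be as above. Suppose $\varepsilon_X=0$, so that (9) has a solution. Let $e=e_1e_2e_3\cdots=1212\cdots$, and let $\eta_j\in\Omega_0$ be $e$ with its $j$-th letter removed. By (9), $s^0(\delta_e)=\delta_{e_2e_3\cdots}-e_1\cdot s^{-1}(\delta_{e_2e_3\cdots})$, where $e_2e_3\cdots=\eta_1$. Applying (9) again to the last term gives $s^0(\delta_e)=\delta_{\eta_1}-\delta_{e_1e_3e_4\cdots}+e_1e_2\cdot s^{-2}(\delta_{e_3e_4\cdots})$, with $e_1e_3e_4\cdots=\eta_2$. By induction, for every $m\ge1$,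
$$s^0(\delta_e)=\sum_{j=1}^m(-1)^{j-1}\delta_{\eta_j}+(-1)^m\,e_1\cdots e_m\cdot s^{-m}(\delta_{e_{m+1}e_{m+2}\cdots}).\tag{10}$$
The first position at which $\eta_j$ differs from $e$ is $j$, since its $j$-th letter is $e_{j+1}\ne e_j$. So the $\eta_j$ are pairwise distinct. For $m\ge j$ the last term of (10) is supported on sequences with prefix $e_1\cdots e_m$, so it does not involve $\delta_{\eta_j}$. Hence the coefficient of $\delta_{\eta_j}$ in $s^0(\delta_e)$ is $(-1)^{j-1}\ne0$ for every $j\ge1$. But $s^0(\delta_e)\in F$ has finite support, a contradiction. $\square$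

Lemma 9 holds for every $A$ of type $(K)$, so by itself it does not separate $T$ from $T'$: the kernel is nonzero on both sides. What can differ is how $\mathcal I$ sits in $T$. The field $K$ acts on $\mathcal M$, hence on the compact objects. For $A'=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$ this action extends to all of $T'$. For the algebras (b) and (c) we show that extending it would force $\varepsilon_X=0$ for all $X$.

## 7. A commutator obstructs the extension of scalars: proof of Theorem 1

Let $A$ be the algebra (b), $A'=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$, and $T=T(A)$, $T'=T(A')$. Both are local with radical square zero, and Proposition 8 gives the $k$-linear singular equivalence.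

**Definition (property (P)).** An additive category $\mathcal T$ with coproducts has (P) if every natural endomorphism of $\mathrm{id}_{\mathcal T^c}$ extends to a natural endomorphism of $\mathrm{id}_{\mathcal T}$.

For example, $K\text{-Vect}$ has (P): a natural endomorphism on finite dimensional spaces is the scalar by which it acts on $K$. Compactness is defined through coproducts, so (P) is invariant under equivalences of additive categories. We show that $T'$ has (P) and $T$ does not.

**Step 1: $T'$ has (P).** $A'$ is a $K$-algebra, so $T'$, $\mathbf D_{\rm sg}(A')$ and $C$ are $K$-linear, and $a\in K$ acts on the object $K\in\mathbf D_{\rm sg}(A')$ as the scalar $a$ in (8). Let $\theta$ be a natural endomorphism of $\mathrm{id}_{T'^c}$. By naturality $\theta_{C_n}$ is central in $\operatorname{End}(C_n)$, so by Section 5, Step 4, $\theta_{C_n}=a_n\cdot1$ with $a_n\in K$. Since $C_{n+1}\cong C_n^2\ne0$, naturality gives $a_{n+1}=a_n$. So $a_n=a$ is independent of $n$. Every compact object is a summand of some $C_n^r$, so $\theta$ is multiplication by $a$, and this extends to $T'$.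

**Step 2: a natural endomorphism on $T^c_{\min}$, and the form of any extension.** The aim is to see what an extension does on socles. By (7), $H$ is fully faithful on $T^c_{\min}$ with values in the $K$-linear category $\mathcal M$. So multiplication by $x\in K$ on $\mathcal M$ gives a natural endomorphism $\theta$ of $\mathrm{id}_{T^c_{\min}}$ with $H(\theta_C)=x$. Suppose that $T$ has (P). Then so does $T_{\min}$, and $\theta$ extends to a natural endomorphism $\xi$ of $\mathrm{id}_{T_{\min}}$. For $X\in T_{\min}$ and $w:C_n\to X$, the equality $\xi_Xw=w\theta_{C_n}$ gives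
$$S^n(\xi_X)(S^n(w)\iota_n)=S^n(w)(x\iota_n)=x\,S^n(w)\iota_n.$$
By (6) every element of $S^n(X)$ has the form $S^n(w)\iota_n$. Hence $H(\xi_X)=x$ for all $X\in T_{\min}$.

**Step 3: explicit lifts of $x$ and $y$.** The aim is to lift the scalars $x,y$ on a given object by maps whose commutator we can compute. Let $X$ be as in Lemma 9, with terms $X^n$ and $S^n=\operatorname{soc}X^n$. Let $D(A)=\operatorname{Hom}_k(A,k)$ with $(a\lambda)(b)=\lambda(ba)$. It is an injective left module, since $\operatorname{Hom}_A(-,D(A))\cong\operatorname{Hom}_k(-,k)$ is exact. Its socle consists of the $\lambda$ that vanish on $J$, so it is $\operatorname{Hom}_k(K,k)$, one-dimensional over $K$. As direct sums of injectives are injective and socles are essential, comparing socles gives $X^n\cong D(A)^{(B_n)}$ for some set $B_n$.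

For $c\in A$ let $\rho_c(\lambda)=\lambda(c\,\cdot)$. It is $A$-linear, as $\rho_c(a\lambda)$ and $a\rho_c(\lambda)$ both send $b$ to $\lambda(cba)$. On the socle it acts as the scalar $\bar c\in K$, the image of $c$, because $\lambda(\bar cb)=\lambda(b\bar c)$ in the commutative field $K$. Let $f^n,g^n$ be the direct sums of copies of $\rho_x,\rho_y$ on $X^n$. On socles they are the scalars $x,y$, which commute with the $K$-linear $\varphi^n$. So by Proposition 7(3) they are chain maps and define $f,g\in\operatorname{End}_T(X)$ with $H(f)=x$, $H(g)=y$. Moreover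
$$(\rho_y\rho_x-\rho_x\rho_y)(\lambda)=\lambda\big((xy-yx)\,\cdot\big)=-\lambda(\varepsilon\,\cdot)=-\varepsilon\lambda,\qquad\text{so}\quad gf-fg=-\varepsilon_X,\tag{11}$$
where $\lambda(\varepsilon b)=\lambda(b\varepsilon)=(\varepsilon\lambda)(b)$ as $\varepsilon$ is central.

**Step 4: the contradiction.** The aim is to use that a natural $\xi_X$ commutes with $g$. Since $H(\xi_X)=x=H(f)$, we have $\xi_X=f+\delta$ with $\delta\in\mathcal I(X,X)$ represented by $v^nd$, $v^n$ $K$-linear. Then
$$g^nv^nd-v^ndg^n=g^nv^nd-v^ng^{n+1}d=(yv^n-v^ny)d=0,$$
because $d$ maps into $S^{n+1}$, $v^n$ lands in $S^n$, and $g$ acts on socles as the scalar $y$. Thus $g\delta=\delta g$. Naturality of $\xi$ now gives $0=g\xi_X-\xi_Xg=gf-fg=-\varepsilon_X$. This contradicts Lemma 9. So $T$ does not have (P), and $T\not\simeq T'$ as additive categories. This proves Theorem 1. $\square$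

In particular the answer to the question is no: over $k=\mathbb F_p(t_1,t_2)$ the algebras (a) and (b) are singularly equivalent, but there is no triangle equivalence, $k$-linear or not, between their categories of acyclic complexes of injectives.

## 8. A $p$-th root obstructs it over every imperfect field: proof of Theorem 2

Let $k$ be imperfect of characteristic $p$, $t\in k\setminus k^p$, $A$ the algebra (c), and $A'=K[\varepsilon,\zeta]/(\varepsilon,\zeta)^2$. Both are commutative and local with radical square zero, and Proposition 8 gives the $k$-linear singular equivalence. In place of commutators we compare $p$-th powers: in $K$ we have $x^p=t$, in $A$ we have $x^p=t+\varepsilon$.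

**Step 1: two natural endomorphisms.** Suppose $T\simeq T'$ $k$-linearly. Multiplication by $x\in K$ is a natural endomorphism of $\mathrm{id}_{T'}$ with $p$-th power $t\cdot\mathrm{id}$. Transporting it (this uses $k$-linearity), $\mathrm{id}_T$ has a natural endomorphism $\xi$ with $\xi^p=t\cdot\mathrm{id}$. Multiplication by the central element $x\in A$ is also a natural endomorphism of $\mathrm{id}_T$, with $x^p=t+\varepsilon$.

**Step 2: they agree on the $C_n$.** Multiplication by $\varepsilon$ on $C_n$ lies in $\mathcal I(C_n,C_n)=0$. So $\xi_{C_n}$ and $x_{C_n}$ are both $p$-th roots of $t$. By naturality both lie in the center of $\operatorname{End}(C_n)$, which is a field of characteristic $p$ by Section 5, Step 4. There $p$-th roots are unique, since $a^p=b^p$ gives $(a-b)^p=0$. Hence $\xi_{C_n}=x_{C_n}$.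

**Step 3: they differ by an element of $\mathcal I$ everywhere.** For $X\in T_{\min}$ and $w\in\operatorname{Hom}_T(C_n,X)$ we get $\xi_Xw=w\xi_{C_n}=wx_{C_n}=x_Xw$. By (6) every element of $S^n(X)$ is some $S^n(w)\iota_n$, so $S^n(\xi_X-x_X)=0$ for all $n$. That is, $\delta:=\xi_X-x_X\in\mathcal I(X,X)$, so $\delta^2=0$.

**Step 4: the contradiction.** Since $x_X\delta=\delta x_X$ by naturality of $x$, and we are in characteristic $p$,
$$t=\xi_X^p=(x_X+\delta)^p=x_X^p+\delta^p=t+\varepsilon_X.$$
So $\varepsilon_X=0$ for every $X\in T_{\min}$, which contradicts Lemma 9. This proves Theorem 2. $\square$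

## 9. Separable semisimple quotients: proof of Theorem 3

There is another natural route to a positive answer: choose a compact generator, pass to its dg endomorphism algebra, and show that this dg algebra is determined by its cohomology, which $\mathbf D_{\rm sg}$ does see. For radical square zero this works as soon as $A_1/J$ is separable. We recall what is needed.

**Definition (separable algebra).** A finite dimensional $k$-algebra $R$ is separable if $R$ is projective over $R^e=R\otimes_kR^{op}$. Equivalently, $R$ is a product of matrix rings over division algebras whose centers are finite separable field extensions of $k$. Over a perfect field, all semisimple algebras are separable. In contrast, $K=k[x]/(x^p-t)$ with $t\notin k^p$ is an inseparable extension, so it is not separable; thus the argument below does not apply to Examples (b) and (c).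

**Definition (strongly graded).** A $\mathbb Z$-graded ring $\Lambda$ is strongly graded if $\Lambda^m\Lambda^n=\Lambda^{m+n}$ for all $m,n$. It suffices that $1\in\Lambda^{-n}\Lambda^n$ for all $n$, since then $\Lambda^{m+n}=\Lambda^{m+n}\cdot 1\subset\Lambda^{m+n}\Lambda^{-n}\Lambda^n\subset\Lambda^m\Lambda^n$. For example $k[t,t^{-1}]$ is strongly graded and $k[t]$ is not, with $t$ in degree $1$. Dade's theorem: if $\Lambda$ is strongly graded, taking degree $0$ parts is an equivalence from graded $\Lambda$-modules to $\Lambda^0$-modules.

**Definition ($A_\infty$-algebra).** An $A_\infty$-structure on a graded space $\Lambda$ is a family $m_i:\Lambda^{\otimes i}\to\Lambda$ ($i\ge1$) of degree $|m_i|=2-i$ with, for each number $r+s+t$ of inputs,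
$$\sum(-1)^{r+st}m_{r+1+t}(1^{r}\otimes m_s\otimes1^{t})=0.$$
A morphism $f:(\Lambda,m)\to(\Lambda',m')$ is a family $f_i:\Lambda^{\otimes i}\to\Lambda'$ with $|f_i|=1-i$ and
$$\sum(-1)^{r+st}f_{r+1+t}(1^{r}\otimes m_s\otimes1^{t})=\sum(-1)^{\sigma}m'_q(f_{i_1}\otimes\dots\otimes f_{i_q}),\qquad\sigma=\sum_j(q-j)(i_j-1).\tag{12}$$
Koszul signs appear when such maps are applied to elements. It is a quasi-isomorphism if $f_1$ is one. A dg algebra is the case $m_1=d$, $m_2$ the product, $m_i=0$ for $i\ge3$. An $A_\infty$-structure is the same as a codifferential on the bar construction, the reduced tensor coalgebra of the shift of $\Lambda$, and morphisms are the dg coalgebra maps.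

We use Kadeishvili's minimal model theorem, the bar–cobar construction, and Keller's theorem (*Deriving DG categories*, Thm. 4.3): an algebraic triangulated category with coproducts and a compact generator $G$ is equivalent to the derived category of the dg endomorphism algebra of $G$. Here a compact generator is a single compact object forming a generating set.

Let $A=A_1$, $E=A/J$, and $V=J$, an $E$-$E$-bimodule as $J^2=0$. If $\mathbf D_{\rm sg}(A_1)=0$, then $\mathbf D_{\rm sg}(A_2)=0$, and both $T(A_i)$ vanish by (Kr). So assume $\mathbf D_{\rm sg}(A_1)\ne0$.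

**Step 1: a generator and its graded endomorphism algebra.** The aim is an object whose graded endomorphism algebra $\Lambda$ is strongly graded with $\Lambda^0$ a directed colimit of separable algebras.

*Syzygies.* For finitely generated semisimple $M$ with projective cover $P$, we have $\Omega M=JP\cong J\otimes_AP$ as $P$ is flat. The image of $J\otimes_AJP$ in $J\otimes_AP$ is zero since $J^2=0$, so $J\otimes_AP\cong J\otimes_A(P/JP)=V\otimes_EM$. A lift $P\to P'$ of $g:M\to M'$ induces $V\otimes g$.

*Maps through projectives.* Let $f:M\to N$, with $M,N$ finitely generated semisimple, factor through a projective $P$. The map $M\to P$ lands in $\operatorname{soc}P$ and $P\to N$ kills $JP$, so $f$ factors through $\operatorname{soc}P/(\operatorname{soc}P\cap JP)$. Write $\operatorname{soc}P=(\operatorname{soc}P\cap JP)\oplus Q$. As $Q\cap JP=0$, the composite $Q\to P\to P/JP$ is a monomorphism into a semisimple module, so it splits and $Q$ is a direct summand of $P$. Thus $Q$ is projective with $JQ=0$, so $V\otimes_EQ\cong JQ=0$. As $f$ factors through $Q$, $V\otimes f=0$.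

So in the colimit (1) the maps through projectives die at the next stage, and for $M,N\in E\text{-mod}$
$$\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(M,N)=\operatorname{colim}_l\operatorname{Hom}_E(V^{\otimes l}\otimes_EM,V^{\otimes l}\otimes_EN).\tag{13}$$

*The generator.* Let $\mathcal X_l$ be the set of isomorphism classes of simple modules occurring in the left module $V^{\otimes l}$, where $V^{\otimes0}=E$. It is the set of constituents of the $V\otimes_ES$ with $S\in\mathcal X_{l-1}$. Since $\mathcal X_0$ contains all simples, induction gives $\mathcal X_0\supseteq\mathcal X_1\supseteq\cdots$. These sets are finite, so $\mathcal X_N=\mathcal X_{N+1}=:\mathcal X$ for some $N$. Put $E'=\bigoplus_{S\in\mathcal X}S$. Then $V\otimes_EE'$ has exactly the simples in $\mathcal X$ as constituents. In $\mathbf D_{\rm sg}(A)$ we have $\Sigma^{-1}E'\cong\Omega E'\cong V\otimes_EE'$, hence $\operatorname{add}E'=\operatorname{add}\Sigma^{-1}E'$. Also $E\cong\Sigma^NV^{\otimes N}\in\operatorname{add}\Sigma^NE'$. Every object of $\mathbf D_{\rm sg}(A)$ is isomorphic to some $\Sigma^{m+1}\Omega M$ with $\Omega M\subset JP$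 semisimple, hence in $\operatorname{add}E$. So $E'$ generates $\mathbf D_{\rm sg}(A)$ as a thick subcategory.

*The algebra.* Let
$$\Lambda=\bigoplus_n\Lambda^n,\qquad\Lambda^n=\operatorname{Hom}_{\mathbf D_{\rm sg}(A)}(E',\Sigma^nE'),\qquad a\cdot b=\Sigma^{|b|}(a)\circ b.$$
For every $n$, $E'\in\operatorname{add}\Sigma^nE'$, so $1_{E'}$ is a sum of composites $E'\xrightarrow{b}\Sigma^nE'\xrightarrow{\Sigma^n(a)}E'$ with $b\in\Lambda^n$, $a\in\Lambda^{-n}$. Thus $1\in\Lambda^{-n}\Lambda^n$ for all $n$, and $\Lambda$ is strongly graded. By (13), $R:=\Lambda^0=\operatorname{colim}_lR_l$ with $R_l=\operatorname{End}_E(V^{\otimes l}\otimes_EE')$ and unital transition maps $g\mapsto V\otimes g$. Each $R_l$ is separable: the endomorphism ring of $\bigoplus_iS_i^{m_i}$ with pairwise nonisomorphic simples $S_i$ is $\prod_iM_{m_i}(\operatorname{End}_E(S_i))$, and the division algebras $\operatorname{End}_E(S_i)$ have the same centers as the corresponding factors of $E$.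

**Step 2: $\Lambda$ has projective dimension at most $2$ as a graded $\Lambda$-bimodule.** The aim is to make obstruction groups vanish. Bimodules here are modules over $\Lambda\otimes_k\Lambda^{op}$ without Koszul signs.

*Degree zero.* We have $R=R\otimes_RR=\operatorname{colim}_l\,R\otimes_{R_l}R$ as an $R$-bimodule, and $R\otimes_{R_l}R=R^e\otimes_{R_l^e}R_l$ is a projective $R$-bimodule because $R_l$ is projective over $R_l^e$. This is the point where separability enters. The telescope sequence
$$0\to\bigoplus_lR\otimes_{R_l}R\xrightarrow{1-\text{shift}}\bigoplus_lR\otimes_{R_l}R\to R\to0$$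
gives $\operatorname{pd}_{R^e}R\le1$.

*Reduction to $\Delta$.* Graded $\Lambda$-bimodules are graded modules over $\Lambda^e=\Lambda\otimes_k\Lambda^{op}$, graded by total degree. $\Lambda^e$ is strongly graded, since $1\otimes1\in(\Lambda^{-n}\otimes1)(\Lambda^n\otimes1)$. By Dade's theorem, taking degree $0$ parts is an equivalence onto $\Delta$-modules, where
$$\Delta=(\Lambda^e)^0=\bigoplus_n\Delta_n,\qquad\Delta_n=\Lambda^n\otimes(\Lambda^{op})^{-n},$$
and it sends $\Lambda$ to $R$. An equivalence of abelian categories preserves projective dimension, so we must show $\operatorname{pd}_\Delta R\le2$. Now $\Delta$ is graded by $n$ with $\Delta_0=R^e$, and it is strongly graded, because $1\in\Lambda^n\Lambda^{-n}$ for all $n$ gives $1\in\Delta_n\Delta_{-n}$.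

*From $\Delta_0$ to $\Delta$.* Let $N$ be any $\Delta$-module. Multiplication $\Delta_n\otimes_{\Delta_0}N\to N$ is bijective. It is onto since $1\in\Delta_n\Delta_{-n}$. Write $1=\sum_ja_jb_j$ with $a_j\in\Delta_n$, $b_j\in\Delta_{-n}$. If $\sum_i\delta_in_i=0$, then, as $b_j\delta_i\in\Delta_0$,
$$\sum_i\delta_i\otimes n_i=\sum_{i,j}a_jb_j\delta_i\otimes n_i=\sum_ja_j\otimes b_j\sum_i\delta_in_i=0.$$
Consider the sequence of $\Delta$-modules
$$0\to\Delta\otimes_{\Delta_0}\Delta_1\otimes_{\Delta_0}N\to\Delta\otimes_{\Delta_0}N\to N\to0,\qquad\delta\otimes\delta_1\otimes n\mapsto\delta\delta_1\otimes n-\delta\otimes\delta_1n,\tag{14}$$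
where the second map is multiplication. By the bijections just proved, the $n$-th summands of the first two terms are identified with $N$ by multiplication. For $\delta\in\Delta_n$, the element $\delta\otimes\delta_1\otimes m$ corresponds to $\delta\delta_1m$ in place $n$. Its image is $\delta\delta_1m$ in place $n+1$ minus $\delta\delta_1m$ in place $n$. So on underlying groups (14) is $0\to N^{(\mathbb Z)}\xrightarrow{\text{shift}-1}N^{(\mathbb Z)}\xrightarrow{\text{sum}}N\to0$, which is exact.

Each $\Delta_n$ is projective as a right $\Delta_0$-module, since $\delta=\sum_ja_j(b_j\delta)$ is a dual basis expansion. So $\Delta\otimes_{\Delta_0}-$ is exact and preserves projectives, and $\operatorname{pd}_\Delta(\Delta\otimes_{\Delta_0}N)\le\operatorname{pd}_{\Delta_0}N$. As $\Delta_1\otimes_{\Delta_0}N\cong N$ over $\Delta_0$, the same bound holds for the first term of (14), so $\operatorname{pd}_\Delta N\le1+\operatorname{pd}_{\Delta_0}N$. With $N=R$ we get $\operatorname{pd}_\Delta R\le2$.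

**Step 3: intrinsic formality.** The aim is this claim: if $B$ is a dg $k$-algebra with $H^*(B)\cong\Lambda$ as graded algebras, then $\mathbf D(B)\simeq\mathbf D(\Lambda)$ as $k$-linear triangulated categories, where $\Lambda$ has zero differential.

*Minimal model.* By Kadeishvili's theorem there are an $A_\infty$-structure $(m_i)$ on $\Lambda$ with $m_1=0$, $m_2$ the product, and an $A_\infty$-quasi-isomorphism $(\Lambda,(m_i))\to B$ inducing the given isomorphism on cohomology. We remove $m_3,m_4,\dots$ one after another. Suppose $m_3=\dots=m_{n-1}=0$, $n\ge3$.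

*The obstruction is a Hochschild cocycle.* For $g:\Lambda^{\otimes q}\to\Lambda$ of degree $2-n$ put
$$(\partial g)(a_1,\dots,a_{q+1})=(-1)^{n|a_1|}a_1g(a_2,\dots)+\sum_{r=0}^{q-1}(-1)^{r+1}g(\dots,a_{r+1}a_{r+2},\dots)+(-1)^{q+1}g(a_1,\dots,a_q)a_{q+1}.\tag{15}$$
This is the Hochschild differential with values in the graded bimodule obtained from $\Lambda$ by shifting degrees by $2-n$ and twisting the left action to $a*v=(-1)^{n|a|}av$; it is a bimodule because $a\mapsto(-1)^{n|a|}a$ is an algebra automorphism. By the bar resolution, its cohomology in arity $q$ is an $\operatorname{Ext}^q$ of graded $\Lambda$-bimodules out of $\Lambda$. By Step 2 it vanishes for $q\ge3$.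

In the $A_\infty$-relation with $n+1$ inputs only the products of $m_2$ and $m_n$ survive. The terms $m_n(1^r\otimes m_2\otimes1^t)$ have sign $(-1)^{r+2t}=(-1)^r$, $m_2(m_n\otimes1)$ has sign $(-1)^n$, and $m_2(1\otimes m_n)$ has sign $-1$ together with the Koszul sign $(-1)^{(2-n)|a_1|}=(-1)^{n|a_1|}$. So
$$-(-1)^{n|a_1|}a_1m_n(a_2,\dots)+\sum_r(-1)^rm_n(\dots,a_{r+1}a_{r+2},\dots)+(-1)^nm_n(a_1,\dots,a_n)a_{n+1}=0,$$
which is $-\partial m_n=0$. As $n\ge3$, $m_n=\partial g$ with $g$ of arity $n-1$ and degree $2-n$.

*Removing $m_n$.* Let $f$ have $f_1=\mathrm{id}$, $f_{n-1}=g$ and all other $f_i=0$. It is a coalgebra automorphism of the bar construction, so it transports $(m_i)$ to an $A_\infty$-structure $(m'_i)$. We read off (12). With $i<n$ inputs, the left side is $m_i$, since a term with $f_{n-1}$ would involve $m_1=0$. The right side is $m'_i$, since a term with $f_{n-1}$ has $i=n-1$ and $q=1$, so involves $m'_1=m_1=0$. Hence $m'_i=m_i$ for $i<n$. With $n$ inputs, the left side has $m_n$ and the terms $(-1)^rg(1^r\otimes m_2\otimes1^t)$. The right side has $m'_n$, the term $m_2(f_1\otimes f_{n-1})$ with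 $\sigma=0$, and $m_2(f_{n-1}\otimes f_1)$ with $\sigma=n-2$; two factors $f_{n-1}$ would need $2(n-1)>n$ inputs. So
$$m_n+\sum_r(-1)^rg(\dots,a_{r+1}a_{r+2},\dots)=m'_n+(-1)^{n|a_1|}a_1g(a_2,\dots)+(-1)^{n-2}g(a_1,\dots,a_{n-1})a_n,$$
that is, by (15) with $q=n-1$, $m'_n=m_n-\partial g=0$.

*The infinite composite.* The $n$-th automorphism is the identity on tensors of length at most $n-2$, and all of them preserve the filtration by length. So on tensors of bounded length only finitely many act nontrivially, and the infinite composite is well defined. Hence $(\Lambda,(m_i))$ is $A_\infty$-isomorphic to $(\Lambda,m_2)$ with first component $\mathrm{id}$. Composing its inverse with the map to $B$, we get an $A_\infty$-quasi-isomorphism $f:\Lambda\to B$, not necessarily strictly unital, that induces the given isomorphism on cohomology.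

*From $A_\infty$ to dg algebras.* Let $U$ be the non-unital cobar–bar construction of $\Lambda$. It comes with a universal $A_\infty$-morphism $j:\Lambda\to U$, through which each $A_\infty$-morphism from $\Lambda$ to a dg algebra factors by a unique homomorphism of non-unital dg algebras, and the homomorphism $U\to\Lambda$ belonging to $\mathrm{id}_\Lambda$ is a quasi-isomorphism. As $\Lambda\xrightarrow{j_1}U\to\Lambda$ is the identity, $j_1$ is a quasi-isomorphism. As $\Lambda\xrightarrow{j_1}U\to B$ is $f_1$, the homomorphism $U\to B$ belonging to $f$ is a quasi-isomorphism too. So we have quasi-isomorphisms $\Lambda\leftarrow U\to B$ of non-unital dg algebras. Moreover the class of $j_1(1_\Lambda)$ in $H^0(U)$ maps to $1_\Lambda$ and to the class of $1_B$, because the isomorphism $\Lambda\cong H^*(B)$ is unital.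

*Units.* Adjoin units: $\Lambda^+\leftarrow U^+\to B^+$ are quasi-isomorphisms of unital dg algebras, so restriction gives $\mathbf D(\Lambda^+)\simeq\mathbf D(U^+)\simeq\mathbf D(B^+)$, without changing $H^*(M)$. As $B$ is unital, $B^+\cong k\times B$ via $(\mu,b)\mapsto(\mu,\mu1_B+b)$. So $\mathbf D(B^+)=\mathbf D(k)\times\mathbf D(B)$, where $\mathbf D(B)$ consists of the $M$ on which the class of $1_B$ in $H^0(B)\subset H^0(B^+)$ acts as the identity on $H^*(M)$. The same holds for $\Lambda$. As $1_B$ and $1_\Lambda$ correspond to the same element of $H^0(U)$, the two subcategories correspond, and $\mathbf D(B)\simeq\mathbf D(\Lambda)$.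

**Step 4: the equivalence.** The aim is to apply Step 3 to both algebras. Let $F:\mathbf D_{\rm sg}(A_1)\to\mathbf D_{\rm sg}(A_2)$ be a $k$-linear triangle equivalence, $X_1=E'$, $X_2=F(E')$, $T_i=T(A_i)$ and $G_i=C(X_i)\in T_i$. As $X_i$ generates $\mathbf D_{\rm sg}(A_i)$ as a thick subcategory and every compact object of $T_i$ is a summand of one in the image of $C$, an object $Y$ with $\operatorname{Hom}(G_i,\Sigma^nY)=0$ for all $n$ receives no nonzero map from any compact object. So $Y=0$, and $G_i$ is a compact generator of $T_i$. $T_i$ is algebraic, being a triangulated subcategory of the homotopy category $\mathbf K(A_i\text{-Inj})$. By Keller's theorem, $T_i\simeq\mathbf D(B_i)$ with $B_i=\operatorname{Hom}^\bullet_{A_i}(G_i,G_i)$. As graded algebras,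
$$H^*(B_i)=\bigoplus_n\operatorname{Hom}_{T_i}(G_i,\Sigma^nG_i)\cong\bigoplus_n\operatorname{Hom}_{\mathbf D_{\rm sg}(A_i)}(X_i,\Sigma^nX_i),$$
because $C$ is a fully faithful triangle functor. This is $\Lambda$ for $i=1$, and for $i=2$ also, via $F$. By Step 3, $T_1\simeq\mathbf D(\Lambda)\simeq T_2$ as $k$-linear triangulated categories. This proves Theorem 3. $\square$

## 10. Perfect fields and radical square zero: proof of Corollary 4

(i)$\Rightarrow$(ii). If $k$ is perfect and $A_1$ has radical square zero, the semisimple algebra $A_1/J$ is separable over $k$, so Theorem 3 applies to $A_1$ and $A_2$.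

(ii)$\Rightarrow$(i). If $k$ is imperfect, Theorem 2 gives $k$-linearly singularly equivalent algebras with radical square zero for which there is no $k$-linear equivalence between the categories $\mathbf K_{\rm ac}(\text{-Inj})$, in particular no $k$-linear triangle equivalence. So (ii) fails. $\square$
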